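\title{Clique number three in the non-nilpotent graph of a group}

\begin{abstract}
Join two elements of a group when they generate a non-nilpotent subgroup. Every edge of the resulting graph lies in a triangle, and for a finite group clique number at most three forces the graph to have no edge at all. We show that this fails for infinite groups. For every prime $p$ a construction of Golod--Shafarevich type gives an infinite, residually finite, $2$-generated $p$-group in which two elements generate a nilpotent subgroup exactly when their images in a quotient $\mathbb F_p^2$ are linearly dependent. The clique number of its graph is $p+1$, and $p=2$ answers a question of Abdollahi and Zarrin. We also show that no such example is solvable-by-finite, linear, or satisfies the maximal condition on subgroups.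
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $G$ be a group. The \emph{non-nilpotent graph} $\mathcal N_G$ has vertex set $G$, and two vertices are adjacent if and only if they generate a non-nilpotent subgroup. Its isolated vertices form the set
\[
\operatorname{nil}(G)=\{x\in G : \langle x,y\rangle \text{ is nilpotent for all } y\in G\},
\]
which we do not assume to be a subgroup. Let $\mathfrak N_G$ be the subgraph of $\mathcal N_G$ induced on $G\setminus\operatorname{nil}(G)$, and let $\omega(\mathfrak N_G)$ be its clique number, the supremum of the sizes of its complete subgraphs (zero if there are no vertices). The group $G$ is \emph{weakly nilpotent} if every $2$-generated subgroup, that is, every subgroup generated by at most two elements, is nilpotent. Equivalently, $\mathcal N_G$ has no edge, or $\omega(\mathfrak N_G)=0$.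

The clique number thus measures how far $G$ is from being weakly nilpotent. Two elements that generate a non-nilpotent subgroup are distinct and lie outside $\operatorname{nil}(G)$, so $\omega(\mathfrak N_G)\le3$ is equivalent to the following condition:
\begin{equation}\label{eq:four}
\begin{gathered}
\text{among any four distinct elements of $G$ there are}\\
\text{two distinct elements that generate a nilpotent subgroup.}
\end{gathered}
\end{equation}

How small can a nonzero clique number be? Take the symmetric group $S_3$, which is not nilpotent. Two distinct transpositions generate $S_3$, and so do a transposition and a $3$-cycle, while the two $3$-cycles generate a cyclic group. A largest clique consists of the three transpositions and one $3$-cycle, so $\omega(\mathfrak N_{S_3})=4$. No finite group does better: by a theorem of Endimioni, every finite group satisfying \eqref{eq:four} is nilpotent. In an arbitrary group, on the other hand, the evident lower bound is only $3$, coming from the triangle $x,y,xy$ over an edge $x,y$. The following question, posed by Abdollahi and Zarrin \cite{AZ}, concerns this gap.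

\medskip
\noindent\textbf{Question.} \emph{Is there a group $G$ that is not weakly nilpotent and has $\omega(\mathfrak N_G)\le3$?}
\medskip

The finite case suggests the answer no, and one might hope to deduce it at least for groups with many finite quotients. The answer is yes, even among residually finite groups, those in which every nontrivial element has nontrivial image in some finite quotient. Below, a \emph{$p$-group} is a group, finite or not, all of whose elements have $p$-power order, and a graph is \emph{complete $m$-partite} if its vertex set splits into $m$ nonempty parts so that two vertices are adjacent exactly when they lie in different parts.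

\begin{theorem}\label{thm:main}
For every prime $p$ there are an infinite residually finite $2$-generated $p$-group $G$ and an epimorphism $\pi\colon G\to\mathbb F_p^2$ such that, for all $a,b\in G$,
\[
\langle a,b\rangle\text{ is nilpotent}\iff \pi(a),\pi(b)\text{ are linearly dependent}.
\]
Hence $G$ is not weakly nilpotent, $\operatorname{nil}(G)=\ker\pi$ has index $p^2$, and $\mathfrak N_G$ is a complete $(p+1)$-partite graph, so $\omega(\mathfrak N_G)=p+1$. For $p=2$ this gives $\omega(\mathfrak N_G)=3$.
\end{theorem}

The second theorem shows that this value is the least possible and that examples are excluded from several familiar classes. A group is \emph{solvable-by-finite} if it has a solvable normal subgroup of finite index, and it satisfies the \emph{maximal condition} on subgroups if every ascending chain of subgroups becomes stationary.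

\begin{theorem}\label{thm:limits}
Let $G$ be any group.
\begin{enumerate}
\item[(1)] If $G$ is not weakly nilpotent, then $\omega(\mathfrak N_G)\ge3$. By Theorem~\ref{thm:main} the bound $3$ is attained.
\item[(2)] If $\omega(\mathfrak N_G)\le3$, then $\langle g,s^2\rangle$ is nilpotent for all $g,s\in G$; that is, all squares lie in $\operatorname{nil}(G)$. Conversely, if $\operatorname{nil}(G)$ contains a subgroup $N$ with $|G:N|\le4$, then $\omega(\mathfrak N_G)\le3$.
\item[(3)] Suppose that $\omega(\mathfrak N_G)\le3$ and that each $2$-generated subgroup of $G$ is solvable-by-finite, or satisfies the maximal condition on subgroups, or is linear over some field. Then $G$ is weakly nilpotent.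
\end{enumerate}
\end{theorem}

So the minimum of $\omega(\mathfrak N_G)$ over groups that are not weakly nilpotent is exactly $3$. The three classes in (3) are closed under taking subgroups, so the minimum is not attained by a solvable-by-finite group, a group with the maximal condition, or a linear group.

Parts (1) and (2), proved in Section~\ref{sec:squares}, indicate what an example should look like. Sections~\ref{sec:series}--\ref{sec:group} construct it, and Section~\ref{sec:classes} proves part (3).

\section{Triangles, squares and cosets}\label{sec:squares}

\begin{proof}[Proof of Theorem~\ref{thm:limits}, parts \textup{(1)} and \textup{(2)}]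
(1) Let $\langle x,y\rangle$ be non-nilpotent. Since $y=x^{-1}(xy)$ and $x=(xy)y^{-1}$, each two of $x,y,xy$ generate $\langle x,y\rangle$, so these three elements form a clique. The group of Theorem~\ref{thm:main} with $p=2$ attains the value $3$.

(2) Suppose that $\langle g,s^2\rangle$ is not nilpotent. Then $H=\langle g,s\rangle$, which contains it, is not nilpotent. We extend the triangle $g,s,gs$ from part (1) by the element $gs^2$. We have $\langle s,gs^2\rangle=H$ because $g=(gs^2)s^{-2}$, and $\langle gs,gs^2\rangle=H$ because this subgroup contains $s=(gs)^{-1}gs^2$ and hence $g$. Finally $\langle g,gs^2\rangle=\langle g,s^2\rangle$. So $g,s,gs,gs^2$ form a clique of size $4$, and $\omega(\mathfrak N_G)\ge4$.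

Conversely, let $N\subseteq\operatorname{nil}(G)$ be a subgroup of index at most $4$. The vertices of $\mathfrak N_G$ lie outside $N$. If two of them, $a$ and $b$, lie in the same left coset of $N$, then $a^{-1}b\in\operatorname{nil}(G)$, so $\langle a,b\rangle=\langle a,a^{-1}b\rangle$ is nilpotent and $a,b$ are not adjacent. A clique therefore contains no element of $N$ and at most one element of each other coset, so it has at most $|G:N|-1\le3$ elements.
\end{proof}

The statement on squares gives a short route to the finite case, which is needed in Section~\ref{sec:classes}. Recall that a finite group is nilpotent if and only if all its Sylow subgroups are normal, in which case it is their direct product.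

\begin{proposition}[Endimioni]\label{prop:finite}
Every finite group $G$ satisfying \eqref{eq:four} is nilpotent.
\end{proposition}

\begin{proof}
An element $x$ of odd order $m$ is the square of $x^{(m+1)/2}$, so $x\in\operatorname{nil}(G)$ by Theorem~\ref{thm:limits}(2). Let $p\ne q$ be primes, $x$ an element of $p$-power order and $y$ an element of $q$-power order. One of $p,q$ is odd, so $\langle x,y\rangle$ is a finite nilpotent group; as $x$ and $y$ lie in different direct factors, they commute. Hence the normalizer of a Sylow $p$-subgroup $P$ contains $P$ and a Sylow $q$-subgroup for each $q\ne p$. Its order is therefore $|G|$, and $P$ is normal.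
\end{proof}

Part (2) also suggests a design. Let $G=\langle x,y\rangle$ be non-nilpotent and let $G^2$ be the subgroup generated by all squares. It is normal, and $G/G^2$ has exponent dividing $2$, hence is abelian of order at most $4$. If $\omega(\mathfrak N_G)\le3$, the squares lie in $\operatorname{nil}(G)$. If slightly more is true, namely $G^2\subseteq\operatorname{nil}(G)$, then $3\le\omega(\mathfrak N_G)\le|G:G^2|-1\le3$, so that $G/G^2\cong\mathbb F_2^2$ and a triangle takes one vertex from each nontrivial coset. We therefore look for a $2$-generated group mapping onto $\mathbb F_2^2$, or onto $\mathbb F_p^2$, such that $\langle a,b\rangle$ is nilpotent whenever $b$ lies in the kernel, while the group itself is not nilpotent.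

Nilpotency is easier to control in torsion groups, by two standard facts. A finite $p$-group is nilpotent. A finitely generated nilpotent torsion group is finite, since the factors of its lower central series are finitely generated abelian torsion groups. So among finitely generated $p$-groups, nilpotent means finite. The task becomes to impose relations that make infinitely many subgroups $\langle a,b\rangle$ finite while the whole group stays infinite.

\section{Power series and relations that force finiteness}\label{sec:series}

Relations in an algebra can be counted by dimension, so we realize the group inside an algebra. Fix a prime $p$ and let $A=\mathbb F_p\langle\langle X,Y\rangle\rangle$ be the algebra of formal power series in two noncommuting variables: its elements are arbitrary formal $\mathbb F_p$-linear combinations of monomials (words) in $X,Y$. For $n\ge0$ let $I^n$ be the ideal of series that involve only monomials of degree at least $n$; put $I=I^1$, and $I^n=A$ for $n\le0$. Then $I^mI^n\subseteq I^{m+n}$ for $m,n\ge0$. Every nonempty monomial ends in $X$ or in $Y$, so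
\begin{equation}\label{eq:phi}
\varphi\colon A\oplus A\to I,\qquad (f,g)\mapsto fX+gY,
\end{equation}
is a linear bijection, and $\varphi(I^{n-1}\oplus I^{n-1})=I^n$ for $n\ge1$.

Power series are used rather than polynomials because each $1+f$ with $f\in I$ has the inverse $1-f+f^2-\cdots$, so that $1+I$ is a group. Let $\Gamma$ be the subgroup generated by $1+X$ and $1+Y$; it is countable. Since $(1+f)(1+g)=1+f+g+fg$ with $fg\in I^2$, the linear part
\[
\lambda\colon 1+I\to\mathbb F_p^2,\qquad 1+\alpha X+\beta Y+(\text{terms in }I^2)\mapsto(\alpha,\beta),
\]
is a homomorphism with kernel $1+I^2$. It sends the generators of $\Gamma$ to a basis, and it will induce the map $\pi$ of Theorem~\ref{thm:main}.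

All finite groups in the construction come from one observation.

\begin{lemma}\label{lem:unip}
Let $B$ be an $\mathbb F_p$-algebra with identity, and let $C\subseteq B$ be a finite-dimensional subspace closed under multiplication, such that every product of $m$ elements of $C$ is zero for some $m$. Then $1+C$ is a group of order $p^{\dim C}$.
\end{lemma}

\begin{proof}
The set $1+C$ has $p^{\dim C}$ elements, is closed under multiplication, and contains the inverse $1-c+c^2-\cdots+(-c)^{m-1}$ of $1+c$.
\end{proof}

To make $\langle a,b\rangle$ finite in a quotient of $A$, it thus suffices to kill all long words in $u=a-1$ and $v=b-1$. The danger is that we kill too much. For $a=1+X$, $b=1+Y$ the $2^n$ words of length $n$ generate the ideal $I^n$, and the image of $\Gamma$ in $A/I^n$ is finite by Lemma~\ref{lem:unip}. The pairs that concern us have $b\in\ker\lambda$, that is, $v\in I^2$, and this makes the relations sparse. Give the letters $u,v$ the \emph{weights} $1,2$, and let the weight of a word be the sum of the weights of its letters. A word of weight $n$, evaluated at elements $u\in I$ and $v\in I^2$, lies in $I^n$.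

\begin{example}\label{ex:small}
Let $p=2$, $a=1+X$ and $b=(1+Y)^2=1+Y^2$, so $u=X$ and $v=Y^2$. The words of weight $3$ are $u^3,uv,vu$, and those of weight $4$ are $u^4,u^2v,uvu,vu^2,v^2$. Suppose that these eight elements vanish in a quotient of $A$. Read any word of weight at least $3$ from the left: the weight grows by $1$ or $2$ at each letter, so some prefix has weight $3$ or $4$, and the word vanishes. Only the images of $u,u^2,v$ can survive; they span a subspace $C$ as in Lemma~\ref{lem:unip}, and the image of $\langle a,b\rangle$ has order at most $8$. Two consecutive weights are needed: the word $v^2$ has no subword of weight $3$. We have used $3$ of the $8$ monomials of degree $3$ in $X,Y$ and $5$ of the $16$ of degree $4$.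
\end{example}

In general, let $c_n$ be the number of words of weight $n$ in $u,v$. Sorting the words by their last letter gives $c_0=c_1=1$ and $c_n=c_{n-1}+c_{n-2}$ for $n\ge2$: these are the Fibonacci numbers. Since $1.62^2=2.6244\ge1.62+1$, induction gives
\begin{equation}\label{eq:fib}
c_n\le1.62^{\,n}\qquad(n\ge0).
\end{equation}
The whole construction rests on the gap between $1.62^n$ relations and $2^n$ monomials. The next section turns this gap into a proof that the quotient algebra remains large.

\section{The Golod--Shafarevich inequality}\label{sec:GS}

For a general element $a$ of $\Gamma$ the series $a-1$ is not homogeneous, so the quotient of $A$ by our relations has no grading whose components could be counted. We count the dimensions of its truncations instead.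

Let $R$ be a family of elements of $A$ (repetitions are allowed), and let each $r\in R$ come with an integer $d(r)\ge1$ such that $r\in I^{d(r)}$; assume that each value of $d$ is taken only finitely often. Let $J$ be the two-sided ideal generated by $R$, the set of finite sums of products $arb$ with $a,b\in A$, $r\in R$. Put
\[
B_n=A/(J+I^n),\qquad b_n=\dim_{\mathbb F_p}B_n\qquad(n\in\mathbb Z).
\]
The algebra $B_n$ is spanned by the monomials of degree less than $n$, so $b_n$ is finite, and $b_n=0$ for $n\le0$.

\begin{proposition}[Golod--Shafarevich, Vinberg]\label{prop:GS}
For all $n\ge1$,
\begin{equation}\label{eq:GS}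
b_n-1\ \ge\ 2b_{n-1}-\sum_{r\in R}b_{n-d(r)}.
\end{equation}
If there is a real number $t$ with $0<t<1$ such that $\rho=\sum_{r\in R}t^{d(r)}$ satisfies $1-2t+\rho<0$, then the sequence $(b_n)$ is unbounded.
\end{proposition}

Two cases can be checked by hand. With no relators, $b_n=1+2+\dots+2^{n-1}=2^n-1$ and \eqref{eq:GS} is an equality. With the single relator $XY-YX$ and $d=2$, the algebra $B_n$ has as a basis the commutative monomials of degree less than $n$, so $b_n=n(n+1)/2$ for $n\ge0$, and $b_n-2b_{n-1}+b_{n-2}=1$ gives equality again. The inequality says that appending a letter doubles the dimension, and that a relator $r$ takes back at most $b_{n-d(r)}$.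

\begin{proof}
Fix $n\ge1$. Since $J+I^n\subseteq I$ and $I$ has codimension $1$, we have $\dim I/(J+I^n)=b_n-1$. We compute this quotient through the bijection $\varphi$ of \eqref{eq:phi}. The map $\varphi$ respects multiplication on the left only, while $J$ is two-sided, so the first step is to remove the right-hand factors. Every $b\in A$ has the form $\beta+b'X+b''Y$ with $\beta\in\mathbb F_p$ and $b',b''\in A$. For $a\in A$ and $r\in R$ this gives
\[
arb=\beta ar+(arb')X+(arb'')Y,
\]
hence $J=JX+JY+\sum_rAr$. Adding $I^n=I^{n-1}X+I^{n-1}Y$, we get
\[
J+I^n=(J+I^{n-1})X+(J+I^{n-1})Y+\sum_{r}Ar .
\]
Write $r=r'X+r''Y$ with $r',r''\in I^{d(r)-1}$. Then $\varphi^{-1}(ar)=(ar',ar'')$, and so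
\[
\varphi^{-1}(J+I^n)=\bigl((J+I^{n-1})\oplus(J+I^{n-1})\bigr)+\sum_r\{(ar',ar''):a\in A\}.
\]
Consequently
\[
I/(J+I^n)\ \cong\ (B_{n-1}\oplus B_{n-1})\Big/\sum_rW_r ,
\]
where $W_r$ is the image of the linear map $\psi_r\colon A\to B_{n-1}\oplus B_{n-1}$ sending $a$ to the class of $(ar',ar'')$.

We bound $\dim W_r$ by finding a large subspace of $\ker\psi_r$. The kernel contains $J$, because $J$ is a right ideal. It also contains $I^{n-d(r)}$. Indeed, if $n>d(r)$, then $I^{n-d(r)}I^{d(r)-1}\subseteq I^{n-1}$; and if $n\le d(r)$, then $I^{n-d(r)}=A$ and $ar',ar''\in I^{d(r)-1}\subseteq I^{n-1}$ for every $a\in A$. Thus $\psi_r$ factors through $B_{n-d(r)}$, and $\dim W_r\le b_{n-d(r)}$. Only the finitely many $r$ with $d(r)<n$ contribute, and \eqref{eq:GS} follows.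

Now let $t$ be as in the statement and suppose that $(b_n)$ is bounded. Then $\beta(t)=\sum_{n\ge1}b_nt^n$ converges, since $t<1$. Multiply \eqref{eq:GS} by $t^n$ and sum over $n\ge1$. As $b_m=0$ for $m\le0$, we have $\sum_nb_{n-1}t^n=t\beta(t)$, and, rearranging a series of nonnegative terms,
\[
\sum_{n\ge1}\sum_rb_{n-d(r)}t^n=\sum_rt^{d(r)}\beta(t)=\rho\,\beta(t).
\]
So $\beta(t)-\frac{t}{1-t}\ge2t\beta(t)-\rho\beta(t)$, that is, $(1-2t+\rho)\beta(t)\ge\frac t{1-t}>0$. This is impossible, because $\beta(t)\ge0$ and $1-2t+\rho<0$.
\end{proof}

\section{The group and its graph}\label{sec:group}

\subsection*{Choice of the relators}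
Think of $t^{d(r)}$ as the cost of a relator $r$. Proposition~\ref{prop:GS} grants a total budget of $2t-1$, which is positive only for $t>1/2$. For such $t$ the $2^n$ words of length $n$ in two elements of $I$ cost $(2t)^n>1$, more than the budget. By \eqref{eq:fib}, the words of weight $n$ in $u\in I$, $v\in I^2$ cost at most $(1.62\,t)^n$, which tends to $0$ if $1.62\,t<1$. The value $t=3/5$ meets both requirements: the budget is $1/5$, and $1.62\,t=0.972$. The eight relators of Example~\ref{ex:small} cost $3t^3+5t^4=1.296$, far too much, but the same pair can be handled at a higher weight as cheaply as we like.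

Let $(a_k,b_k)$, $k\ge1$, be an enumeration of all pairs in $\Gamma\times\Gamma$ whose second entry lies in $1+I^2$, and put $u_k=a_k-1\in I$, $v_k=(\text{second entry})-1\in I^2$. To keep the letter $b$ with a subscript for dimensions, we write the $k$th pair from now on as $(1+u_k,1+v_k)$. For each $k$ choose $n_k\ge2$ so large that
\[
c_{n_k}t^{n_k}+c_{n_k+1}t^{n_k+1}\le2(0.972)^{n_k}<\tfrac1{10}\,2^{-k}.
\]
Let $R$ be the family of all elements $r=w(u_k,v_k)$, where $k\ge1$ and $w$ runs over the words of weight $n_k$ or $n_k+1$, and let $d(r)\ge2$ be the weight of $w$. Then $r\in I^{d(r)}$ and
\[
\rho=\sum_{r\in R}t^{d(r)}<\tfrac1{10},\qquad 1-2t+\rho<-\tfrac15+\tfrac1{10}<0 .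
\]
Since $\rho$ is finite, each value of $d$ is taken only finitely often. With $J$, $B_n$, $b_n$ as in Section~\ref{sec:GS}, Proposition~\ref{prop:GS} shows that $(b_n)$ is unbounded. Moreover $J\subseteq I^2$, because $d(r)\ge2$ for all $r$.

\subsection*{The group $G$ and its finite quotients}
The image of $\Gamma$ in $A/J$ is the first candidate, but an element of it might be trivial in every $B_n$ without being trivial. To secure residual finiteness we pass to the two-sided ideal
\[
\bar J=\bigcap_{n}(J+I^n),\qquad J\subseteq\bar J\subseteq J+I^2=I^2 .
\]
Let $G$ be the image of $\Gamma$ in the group of units of $A/\bar J$; it is generated by the images $x,y$ of $1+X,1+Y$. Since $\bar J\subseteq J+I^n$, the algebra $B_n$ is a quotient of $A/\bar J$. Let $P_n$ be the image of $G$ in the group of units of $B_n$.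

\begin{lemma}\label{lem:Pn}
For $n\ge1$, $P_n$ is a finite $p$-group and $|P_n|\ge b_n$. Every nontrivial element of $G$ has nontrivial image in some $P_n$.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:unip} applies to $C=I/(J+I^n)\subseteq B_n$ with $m=n$, and $P_n$ is a subgroup of the finite $p$-group $1+C$. The linear span of $P_n$ is closed under multiplication and contains $1$ and the images of $X=(1+X)-1$ and $Y=(1+Y)-1$. It therefore contains all monomials, which span $B_n$, so $|P_n|\ge b_n$. If $\gamma\in\Gamma$ has trivial image in every $P_n$, then $\gamma-1\in J+I^n$ for all $n$, so $\gamma-1\in\bar J$ and $\gamma$ is trivial in $G$.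
\end{proof}

If $n\ge2$ and $\gamma\in\Gamma$ is trivial in $P_n$, then $\gamma-1\in J+I^n\subseteq I^2$, so $\lambda(\gamma)=0$. This is where $d(r)\ge2$ is used. Hence $\lambda$ induces epimorphisms $\pi_n\colon P_n\to\mathbb F_p^2$ for $n\ge2$ and $\pi\colon G\to\mathbb F_p^2$, where $\pi$ is the composite of $G\to P_n$ with $\pi_n$.

\subsection*{Dependent pairs}
The relators deal only with pairs whose second entry lies in $\ker\pi$. A change of generators brings every dependent pair to this form.

\begin{lemma}\label{lem:dep}
If $a,b\in G$ and $\pi(a),\pi(b)$ are linearly dependent, then $\langle a,b\rangle$ is a finite $p$-group, hence nilpotent. In particular, $G$ is a $p$-group.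
\end{lemma}

\begin{proof}
If $\pi(a)=0$, interchange $a$ and $b$. Otherwise $\pi(b)=m\pi(a)$ for some integer $m$, since every scalar in $\mathbb F_p$ is the residue of an integer; replace $b$ by $a^{-m}b$. Neither step changes $\langle a,b\rangle$, so we may assume that $\pi(b)=0$. Lift $a,b$ to $\Gamma$. The lift of $b$ lies in $\ker\lambda=1+I^2$, so the pair of lifts is $(1+u_k,1+v_k)$ for some $k$. Let $\bar u,\bar v$ be the images of $u_k,v_k$ in $A/\bar J$.

A word of weight at least $n_k$ has a shortest prefix of weight at least $n_k$. Deleting the last letter of this prefix lowers the weight by at most $2$ and brings it below $n_k$, so the prefix has weight $n_k$ or $n_k+1$, and its value at $(u_k,v_k)$ belongs to $R$. Hence every word of weight at least $n_k$ vanishes at $(\bar u,\bar v)$. Let $C$ be the span of the values of all nonempty words. It is closed under multiplication, it is spanned by the finitely many words of weight less than $n_k$, and every product of $n_k$ elements of $C$ is zero. By Lemma~\ref{lem:unip}, $1+C$ is a finite $p$-group, and it contains $a=1+\bar u$ and $b=1+\bar v$. Taking $b=1$ shows that every $a\in G$ has $p$-power order.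
\end{proof}

\subsection*{Independent pairs}
An independent pair need not be shown to generate $G$; it is enough that it generates every finite quotient $P_n$. Recall the Burnside basis theorem: for a finite $p$-group $P$, the Frattini subgroup $\Phi(P)$ is the smallest normal subgroup with elementary abelian quotient, and a subset of $P$ generates $P$ if and only if its image generates $P/\Phi(P)$.

\begin{lemma}\label{lem:indep}
If $a,b\in G$ and $\pi(a),\pi(b)$ are linearly independent, then $\langle a,b\rangle$ is infinite and not nilpotent.
\end{lemma}

\begin{proof}
Let $n\ge2$. The elementary abelian group $P_n/\Phi(P_n)$ is $2$-generated, so $|P_n:\Phi(P_n)|\le p^2$. Also $\Phi(P_n)\le\ker\pi_n$, because $P_n/\ker\pi_n\cong\mathbb F_p^2$ is elementary abelian, and $\ker\pi_n$ has index $p^2$. Hence $\Phi(P_n)=\ker\pi_n$. The vectors $\pi(a),\pi(b)$ form a basis of $\mathbb F_p^2\cong P_n/\Phi(P_n)$, so the images of $a,b$ generate $P_n$. By Lemma~\ref{lem:Pn}, $|\langle a,b\rangle|\ge|P_n|\ge b_n$ for all $n\ge2$, and $(b_n)$ is unbounded, so $\langle a,b\rangle$ is infinite. It is a finitely generated torsion group by Lemma~\ref{lem:dep}, and a finitely generated nilpotent torsion group is finite. So $\langle a,b\rangle$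 is not nilpotent.
\end{proof}

The last step is where torsion, and with it the finite ground field, is essential: without it an infinite $2$-generated group may well be nilpotent, as $\mathbb Z^2$ is.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The group $G=\langle x,y\rangle$ is residually finite by Lemma~\ref{lem:Pn} and a $p$-group by Lemma~\ref{lem:dep}. Lemmas~\ref{lem:dep} and~\ref{lem:indep} give the stated equivalence. Since $\pi(x),\pi(y)$ are independent, $G$ is infinite and not nilpotent, and being $2$-generated it is not weakly nilpotent.

If $\pi(a)=0$, then $\pi(a),\pi(b)$ are dependent for every $b$, so $a\in\operatorname{nil}(G)$. If $\pi(a)\ne0$, then, as $\pi$ is onto, some $b$ has $\pi(b)$ independent of $\pi(a)$, so $a\notin\operatorname{nil}(G)$. Thus $\operatorname{nil}(G)=\ker\pi$, which has index $p^2$. The $p^2-1$ nonzero vectors of $\mathbb F_p^2$ fall into $p+1$ sets $\ell\setminus\{0\}$, where $\ell$ is a one-dimensional subspace, and two nonzero vectors are independent exactly when they lie in different sets. The preimages $\pi^{-1}(\ell\setminus\{0\})$ are nonempty and partition $G\setminus\operatorname{nil}(G)$, and two vertices are adjacent exactly when they lie in different parts. A clique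 has at most one vertex in each part, and any choice of one vertex from each part is a clique, so $\omega(\mathfrak N_G)=p+1$.
\end{proof}

\section{Classes of groups that contain no example}\label{sec:classes}

It remains to prove Theorem~\ref{thm:limits}(3). We know that squares generate nilpotent subgroups together with any one element; the difficulty is to pass from this elementwise information to the subgroup generated by all squares. Engel elements provide the link. Put $[g,z]=g^{-1}z^{-1}gz$, $[g,{}_1z]=[g,z]$ and $[g,{}_{n+1}z]=[[g,{}_nz],z]$. An element $z$ of a group $H$ is a \emph{left Engel element} if for each $g\in H$ there is an $n$ with $[g,{}_nz]=1$. A group is \emph{locally nilpotent} if its finitely generated subgroups are nilpotent, and \emph{polycyclic} if it has a finite subnormal series with cyclic factors. The \emph{Hirsch--Plotkin radical} of $H$ is its largest locally nilpotent normal subgroup, and the \emph{Fitting subgroup} is the subgroup generated by the nilpotent normal subgroups. We use four theorems.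
\begin{itemize}
\item (Gruenberg; see \cite[\S12.3]{Rob}) The left Engel elements of a solvable group form its Hirsch--Plotkin radical.
\item (Baer; see \cite[\S12.3]{Rob}) The left Engel elements of a group with the maximal condition form its Fitting subgroup, which is nilpotent.
\item (Hirsch; see \cite[\S5.4]{Rob}) A polycyclic group all of whose finite quotients are nilpotent is nilpotent.
\item (Tits alternative \cite{Tits}) A finitely generated linear group over a field is solvable-by-finite or contains a free subgroup of rank $2$.
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:limits}, part \textup{(3)}]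
Condition \eqref{eq:four} passes to subgroups. It passes to quotients as well: four distinct elements of a quotient lift to four distinct elements, two of which generate a nilpotent subgroup, and its image is nilpotent.

Let $H$ be a $2$-generated subgroup of $G$; we show that $H$ is nilpotent. By Proposition~\ref{prop:finite}, every finite quotient of $H$ is nilpotent. By part (2), for $g,s\in H$ the group $\langle g,s^2\rangle$ is nilpotent, of class at most $n$ say, and then $[g,{}_n\,s^2]=1$. So every square is a left Engel element of $H$. As in Section~\ref{sec:squares}, the quotient of $H$ by $H^2=\langle s^2:s\in H\rangle$ is elementary abelian of order at most $4$. A subgroup of finite index in a finitely generated group is finitely generated, so $H^2$ is finitely generated.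

\emph{$H$ solvable.} By Gruenberg's theorem the squares, and hence $H^2$, lie in the Hirsch--Plotkin radical of $H$. Being finitely generated, $H^2$ is nilpotent. A finitely generated nilpotent group is polycyclic, as its lower central factors are finitely generated abelian groups, and $H/H^2$ is finite abelian, so $H$ is polycyclic. This alone does not make $H$ nilpotent; it is Hirsch's theorem, applied with the nilpotent finite quotients, that does.

\emph{$H$ solvable-by-finite.} Let $S$ be a solvable normal subgroup of finite index. The finite quotient $H/S$ is nilpotent, hence solvable, so $H$ is solvable and the first case applies.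

\emph{$H$ with the maximal condition.} By Baer's theorem $H^2$ lies in the Fitting subgroup of $H$, which is nilpotent. So $H^2$ is nilpotent and $H/H^2$ is abelian; thus $H$ is solvable and the first case applies.

\emph{$H$ linear.} Suppose that $H$ contains a free subgroup with free basis $g,s$. A nonempty reduced word in $g$ and $s^2$ is a nonempty reduced word in $g$ and $s$, so $\langle g,s^2\rangle$ is free of rank $2$. It maps onto $S_3$ and is therefore not nilpotent, contradicting part (2). By the Tits alternative $H$ is solvable-by-finite, and the second case applies.
\end{proof}

\begin{thebibliography}{9}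

\bibitem{AZ}
Alireza Abdollahi and Mohammad Zarrin, \emph{Non-nilpotent graph of a group}, arXiv:0910.0098 (2009).

\bibitem{Rob}
Robinson, \emph{A Course in the Theory of Groups}.

\bibitem{Tits}
J.~Tits, \emph{J. Algebra} \textbf{20} (1972).

\end{thebibliography}
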